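# Sparse 3-graphs whose 3-cut surplus is $o(m^{2/3})$

## 1. Hypergraphs, cuts and surplus

**Definition 1 (hypergraph).** Let $r\ge 2$. An *$r$-uniform hypergraph*, or *$r$-graph*, $H$ has a vertex set $V(H)$ and a set of edges, each edge being an $r$-element subset of $V(H)$.

A $2$-graph is a graph. The complete $3$-graph on four vertices has the four triples of $\{1,2,3,4\}$ as edges.

**Definition 2 (cut).** Let $k\ge2$. A *$k$-cut* of $H$ is a partition of $V(H)$ into $k$ parts, together with all edges of $H$ that have at least one vertex in each of the $k$ parts. The size of the cut is the number of these edges, and $\mathrm{mc}_k(H)$ is the maximum size of a $k$-cut of $H$.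

When $k=r=3$, an edge is cut exactly when its three vertices lie in three different parts. For the complete $3$-graph on four vertices, a partition into parts of sizes $2,1,1$ cuts $2\cdot1\cdot1=2$ triples, and these are the only partitions into three nonempty parts. So $\mathrm{mc}_3=2$.

**Definition 3 (surplus).** Let $S(r,k)$ be the Stirling number of the second kind, the number of unlabelled partitions of $\{1,\dots,r\}$ into $k$ parts. If each vertex is placed in one of $k$ parts independently with probability $1/k$, a given edge meets all $k$ parts with probability $S(r,k)k!/k^r$. The *$k$-surplus* of an $r$-graph $H$ with $m$ edges is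
$$\mathrm{surp}_k(H)=\mathrm{mc}_k(H)-\frac{S(r,k)k!}{k^r}\,m .$$

For $r=k=3$ we have $S(3,3)=1$ and the fraction is $6/27=2/9$. The complete $3$-graph on four vertices has $\mathrm{surp}_3=2-\frac89=\frac{10}9$. For $m$ disjoint triples, all of them can be cut at once, so $\mathrm{surp}_3=\frac79m$.

**Definition 4 (the notation $\Omega_r$).** The statement $\mathrm{surp}_k(H)=\Omega_r(m^{2/3})$ means that there is a constant $c_r>0$, depending only on $r$, such that $\mathrm{surp}_k(H)\ge c_rm^{2/3}$ for every $r$-graph $H$ with $m\ge1$ edges.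

For example, on the class of $3$-graphs made of disjoint triples, the inequality with $k=3$ holds with constant $\frac79$, because $\frac79m\ge\frac79m^{2/3}$. To refute the statement one needs, for each $c>0$, a single $H$ with $\mathrm{surp}_k(H)<c\,m^{2/3}$.

## 2. The conjectured lower bound $m^{2/3}$ and its failure at $(r,k)=(3,3)$

How small can the surplus be, as a function of the number of edges? An extension of Edwards' theorem for graphs gives $\mathrm{surp}_k(H)=\Omega_r(m^{1/2})$ for every $r$-graph with $m$ edges. Conlon, Fox, Kwan and Sudakov showed that this bound can be significantly improved unless $(r,k)=(3,2)$. The following conjecture is taken from Eero Räty, Istvan Tomon, "Large Cuts in Hypergraphs via Energy", arXiv:2410.01682 (2024).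

**Conjecture.** Let $2\le k\le r$ be integers such that $r\ge3$ and $(r,k)\ne(3,2)$. If $H$ is an $r$-graph with $m$ edges, then $\mathrm{surp}_k(H)=\Omega_r(m^{2/3})$.

We prove that the conjecture is false: it already fails for $(r,k)=(3,3)$.

**Theorem 1.** Let $R\ge31$ be prime and put
$$p=\tfrac1R,\qquad M=R,\qquad L=2304R^3,\qquad \mathcal H=\tbinom R2L^2 .$$
Let $D\ge2\mathcal H+4$ and $1\le g\le R$ be integers, and let $n_0=gR^D$, $N=MLn_0=2304R^{4+D}g$. There is a $3$-graph $H$ on $N$ vertices with $m$ edges such that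
$$\tfrac18pN^3\le m\le pN^3,\qquad \mathrm{surp}_3(H)\le5pN^2 .$$
Consequently $\mathrm{surp}_3(H)\le5pN^2\le20\,p^{1/3}m^{2/3}=20R^{-1/3}m^{2/3}$. Letting $R\to\infty$, no constant $c_3>0$ satisfies $\mathrm{surp}_3(H)\ge c_3m^{2/3}$ for all $3$-graphs.

**Theorem 2.** There is an absolute constant $C$ such that for every sufficiently large $m$ there is a $3$-graph $H$ with exactly $m$ edges and
$$\mathrm{surp}_3(H)\le C\,m^{2/3}\Big(\frac{\log\log m}{\log m}\Big)^{1/24}.$$

So $\min_{e(H)=m}\mathrm{surp}_3(H)=O\big(m^{2/3}(\log\log m/\log m)^{1/24}\big)=o(m^{2/3})$. No claim is made about the truth of the bound for other pairs $(r,k)$.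

## 3. Centered color indicators

From now on $r=k=3$. A $3$-cut is given by a coloring $\chi:V\to\{1,2,3\}$, and an edge is cut exactly when it is *rainbow*, that is, its vertices have three different colors.

**Definition 5 (excess).** For a weight function $\omega$ on triples of $V$ put
$$F_\omega(\chi)=\sum_e\omega_e\big(\mathbf 1[e\text{ rainbow}]-\tfrac29\big).$$
For a $3$-graph $H$, $F_H$ is the case where $\omega$ is the indicator of the edge set. Weights defined only on some triples are extended by $0$.

For the complete $3$-graph on four vertices and color classes of sizes $2,1,1$, $F=2\cdot\frac79-2\cdot\frac29=\frac{10}9$, as before. In general,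
$$\mathrm{surp}_3(H)\le\max_\chi F_H(\chi),\tag{1}$$
because the maximum is over all colorings, including those with an empty color class. Those extra colorings cut nothing, so they give $F_H=-\frac29m$.

The expression $\mathbf 1[\text{rainbow}]-\frac29$ should be written as a polynomial in centered variables. Put
$$x^c_v=\mathbf 1[\chi(v)=c]-\tfrac13\in\{\tfrac23,-\tfrac13\},\qquad X_c=\sum_vx^c_v,\qquad Q=\sum_cX_c^2,$$
and $X^c_A=\sum_{v\in A}x^c_v$ for a vertex set $A$. Thus color class $c$ has $\frac N3+X_c$ vertices, where $N=|V|$. Hence $\sum_cX_c=0$ and $-\frac N3\le X_c\le\frac{2N}3$. Also $\sum_c(x_v^c)^2=\frac49+\frac19+\frac19=\frac23$ for each $v$. For instance, with $N=4$ and class sizes $2,1,1$, we get $(X_c)=(\frac23,-\frac13,-\frac13)$ and $Q=\frac23$.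

**Lemma 1.** For any three colors $\chi_u,\chi_v,\chi_w$, with $x^c$ defined from them,
$$\mathbf 1[\chi_u,\chi_v,\chi_w\text{ distinct}]-\tfrac29=-\tfrac13\sum_c(x^c_ux^c_v+x^c_ux^c_w+x^c_vx^c_w)+2\sum_cx^c_ux^c_vx^c_w.\tag{2}$$

**Proof.** The sum $\sum_cx^c_ux^c_v$ equals $\frac49+\frac19+\frac19=\frac23$ for equal colors and $-\frac29-\frac29+\frac19=-\frac13$ for different ones. The sum $\sum_cx^c_ux^c_vx^c_w$ equals

- $3\cdot\frac23\cdot\frac19=\frac29$ if all three colors are distinct;
- $-\frac4{27}+\frac2{27}-\frac1{27}=-\frac19$ if exactly two agree;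
- $\frac8{27}-\frac1{27}-\frac1{27}=\frac29$ if all agree.

So the right side of (2) is, in these three cases, $\frac13+\frac49=\frac79$; $\;0-\frac29$ (the three pair sums are $\frac23,-\frac13,-\frac13$); and $-\frac23+\frac49=-\frac29$. These are the values of the left side. $\blacksquare$

Identity (2) needs only colors, so it may also be applied when $u,v,w$ are not distinct vertices. We use this in Section 7.

## 4. Complete and random 3-graphs at density $p$

**Lemma 2.** Let $K$ be the complete $3$-graph on $N$ vertices. For every $\chi$,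
$$F_K(\chi)\le\frac{N^2}9-\frac N{18}Q .$$

**Proof.** The number of rainbow triples is $\prod_c(\frac N3+X_c)$. Since $\sum_cX_c=0$, we have $\sum_{c<c'}X_cX_{c'}=-\frac12Q$, so the product equals $\frac{N^3}{27}-\frac N6Q+X_1X_2X_3$. Further $\frac29\binom N3=\frac{N^3-3N^2+2N}{27}$. Subtracting,
$$F_K=\frac{N^2}9-\frac{2N}{27}-\frac N6Q+X_1X_2X_3\le\frac{N^2}9-\frac N6Q+X_1X_2X_3 .$$
It remains to show $X_1X_2X_3\le\frac N9Q$. This is clear if the product is not positive. If it is positive, then, since the sum is zero, the $X_c$ are $s,-\alpha,-\beta$ with $\alpha,\beta\in(0,\frac N3]$ and $s=\alpha+\beta\le\frac{2N}3$. Then $Q=s^2+\alpha^2+\beta^2=2s^2-2\alpha\beta\ge\frac32s^2$, and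
$$s\alpha\beta\le\frac{s^3}4\le\frac{Ns^2}6\le\frac N9Q .\qquad\blacksquare$$

When $3\mid N$, the balanced coloring has $X_c=0$ and $F_K=\frac{N^2}9-\frac{2N}{27}$. So the complete $3$-graph, which has about $N^3/6$ edges, has surplus of order $N^2$, that is, of order $m^{2/3}$. The exponent in the conjecture is met but not beaten.

Now keep the same shape at a lower density. Suppose we had a $3$-graph with
$$\tfrac18pN^3\le m\le pN^3\quad\text{and}\quad F_H(\chi)\le C\,pN^2\ \text{ for all }\chi.\tag{3}$$
Then $m^{2/3}\ge\frac14p^{2/3}N^2$ and $\mathrm{surp}_3(H)\le4C\,p^{1/3}m^{2/3}$. So (3) with $C$ fixed and $p\to0$ refutes the conjecture. In other words, we want a density-$p$ subgraph of $K$ that behaves like $p$ times $K$ up to an error $O(pN^2)$, uniformly over all $3^N$ colorings.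

The first thing to try is a random $3$-graph, each triple taken with probability $p$. Then $F_H-pF_K$ is, for fixed $\chi$, a sum of independent centered variables. Its variance is $\sigma^2=p(1-p)\sum_e(\mathbf 1[e\text{ rainbow}]-\frac29)^2\ge\frac4{81}p(1-p)\binom N3$, of order $pN^3$. A union bound over $3^N$ colorings needs a tail bound below $3^{-N}$. At deviation $t=CpN^2$ the exponent in the standard tail bounds is at most $t^2/(2\sigma^2)$, which is of order $C^2pN$. For small $p$ this is less than $N\log3$, and the union bound stops working. The deviation it does allow is of order $\sqrt p\,N^2$, and $\sqrt p\,N^2$ exceeds $p^{2/3}N^2$ by a factor $p^{-1/6}$, so this argument gives something worse than the complete $3$-graph.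

The computation also shows how much randomness we can afford. If only $O(pN^3)$ triples are random, each with probability $O(p)$, the variance is $O(p^2N^3)$, and at $t=CpN^2$ the exponent is of order $N$. So all but $O(pN^3)$ triples must be chosen deterministically. A natural way to split: partition $V$ into $R=1/p$ equal *superparts*. The triples with two vertices in a common superpart number at most $\frac{N^3}{2R}$, and they may be random. The triples meeting three superparts must be structured.

## 5. Structured triples with zero margins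

All parameters are as in Theorem 1. We first build the structured part for an arbitrary choice of scales. How the scales must be chosen is settled in Section 6.

### 5.1 The partition and the rule

**Vertices.** Let $V=\bigsqcup_{\lambda=1}^MV^\lambda$ (*superparts*) and $V^\lambda=\bigsqcup_{a=1}^LV_{\lambda,a}$ (*types*), where $|V_{\lambda,a}|=n_0=gR^D$ and each type is identified with $\{0,\dots,n_0-1\}$. The *level-$h$ cells* of a type are the $R^{D-h}$ consecutive intervals of length $gR^h$. As a toy example, with $R=3,\ g=1,\ D=2$ a type is $\{0,\dots,8\}$, and its level-$1$ cells are $\{0,1,2\},\{3,4,5\},\{6,7,8\}$.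

For $v\in V_{\lambda,a}$ let $j(v)\in\mathbb F_R$ be $a\bmod R$, and let $C_{\lambda,j}=\{v\in V^\lambda:j(v)=j\}$. We call the $C_{\lambda,j}$ *classes*. Since $R\mid L$, each class is a union of $L/R$ types, so $|C_{\lambda,j}|=Ln_0/R=N/(MR)=N/R^2$. All vertices of one type lie in one class.

**Scales.** Let $\mathcal K$ be the set of pairs of types $k=\{(\lambda,a),(\mu,b)\}$ with $\lambda<\mu$; then $|\mathcal K|=\binom M2L^2=\mathcal H$. Give each $k$ a level $h_k\in\{1,\dots,\mathcal H\}$, and put
$$\kappa_k=gR^{h_k},\qquad t_k=\frac{n_0}{\kappa_k}=R^{d_k+1},\qquad d_k=D-h_k-1\ge0 .$$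
The *$k$-cells* are the level-$h_k$ cells of the two types of $k$: there are $t_k$ of them in each of the two types, each of size $\kappa_k$. Index the $k$-cells of each of the two types by $\mathbb F_R^{d_k}\times\mathbb F_R$ and define
$$\sigma_k\big((\beta,s),(\gamma,s')\big)=s+s'+\langle\beta,\gamma\rangle\in\mathbb F_R .$$
When $d_k=0$ and $R=3$ (a toy value), $\sigma_k$ is the addition table of $\mathbb F_3$, a Latin square.

**Lemma 3.** (i) For a fixed $k$-cell $A$ of the first type, each value of $\sigma_k(A,A')$ is taken by exactly $t_k/R$ cells $A'$ of the second type, and symmetrically for fixed $A'$.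

(ii) If $f:\mathbb F_R\to\mathbb R$ and $\sum_jf(j)=0$, the matrix $\big(f(\sigma_k(A,A'))\big)_{A,A'}$ has operator norm at most $\sqrt{Rt_k}\,\|f\|_2$.

**Proof.** (i) Fix $A=(\beta,s)$. For each of the $R^{d_k}=t_k/R$ choices of $\gamma$ exactly one $s'$ gives the prescribed value. The other statement is symmetric.

(ii) Write $f=\sum_\xi\hat f(\xi)e_\xi$ with $e_\xi(j)=e^{2\pi i\xi j/R}$ and $\hat f(\xi)=\frac1R\sum_jf(j)\overline{e_\xi(j)}$. Here $\hat f(0)=0$, and Parseval's identity reads $\sum_\xi|\hat f(\xi)|^2=\frac1R\|f\|_2^2$. Fix $\xi\ne0$. Since $e_\xi(\sigma_k)=e_\xi(s)e_\xi(s')e_\xi(\langle\beta,\gamma\rangle)$, the matrix of $e_\xi$ is, up to the order of the tensor factors, $(uu^T)\otimes\Phi_\xi$ with $u=(e_\xi(s))_s$ and $\Phi_\xi=(e_\xi(\langle\beta,\gamma\rangle))_{\beta,\gamma}$. The matrix $uu^T$ has rank one and norm $\|u\|\cdot\|\bar u\|=R$. The $(\beta,\beta')$ entry of $\Phi_\xi\Phi_\xi^*$ is $\sum_\gamma e_\xi(\langle\beta-\beta',\gamma\rangle)$, which is $R^{d_k}$ if $\beta=\beta'$ and $0$ otherwise.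 So $\Phi_\xi\Phi_\xi^*=R^{d_k}I$ and $\|\Phi_\xi\|=R^{d_k/2}$. The matrix of $e_\xi$ therefore has norm $R\cdot R^{d_k/2}=\sqrt{R\cdot R^{d_k+1}}=\sqrt{Rt_k}$. Finally, by Cauchy–Schwarz,
$$\sum_{\xi\ne0}|\hat f(\xi)|\le\sqrt R\Big(\tfrac1R\|f\|_2^2\Big)^{1/2}=\|f\|_2,$$
and the triangle inequality gives (ii). $\blacksquare$

In the Latin square example ($R=t_k=3$) with $f=(2,-1,-1)$, the matrix is $3P-J$ with $P$ a permutation matrix and $J$ the all-ones matrix. It kills the constant vector and acts as $3P$ on its orthogonal complement, so its norm is $3$, and the bound of (ii) is $3\sqrt6$.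

**Structured edges.** Let $\mathcal S$ be the set of triples meeting three different superparts. Take $e=\{v,w,u\}\in\mathcal S$ with $v\in V_{\lambda,a}$, $w\in V_{\mu,b}$, $u\in V^\rho$ and $\lambda<\mu<\rho$, and let $k=\{(\lambda,a),(\mu,b)\}$. Let $A\ni v$ and $A'\ni w$ be the $k$-cells. Put
$$e\in H'\iff j(u)=\sigma_k(A,A'),\qquad \zeta_e=\mathbf 1[e\in H']-p .$$

**Lemma 4 (zero margins).** For every pair of vertices and every choice of the superpart of the third vertex, the sum of $\zeta_e$ over the third vertex is $0$. In particular $|H'|=p|\mathcal S|$.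

**Proof.** If the three superparts are not distinct there is nothing to sum. Suppose first that the third vertex $u$ is in the largest superpart $V^\rho$. The value $\sigma=\sigma_k(A,A')$ is fixed, and $|C_{\rho,\sigma}|-p|V^\rho|=\frac N{R^2}-\frac1R\cdot\frac NR=0$. Otherwise, $u$ is fixed, one of $v,w$ is fixed, and the other one varies. Let it vary over a single type. Then $k$ is fixed, and by Lemma 3(i) the required value $j(u)$ is attained on $t_k/R$ cells, that is, by $\frac{t_k}R\kappa_k=\frac{n_0}R=pn_0$ vertices. The sum over this type is $pn_0-pn_0=0$; add over the types. Summing over everything gives $|H'|=p|\mathcal S|$. $\blacksquare$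

### 5.2 The excess of $\zeta$ is a cubic form

Fix $\chi$. Apply (2) to each $e\in\mathcal S$, multiply by $\zeta_e$ and sum. Each pair term is a sum over pairs of $x^c_vx^c_w$ times a margin of $\zeta$, which is $0$ by Lemma 4. So
$$F_\zeta=2\sum_cT(x^c),\qquad T(x)=\sum_{\{u,v,w\}\in\mathcal S}\zeta_{uvw}x_ux_vx_w .\tag{4}$$

To bound $T$ we need three "energies". For each color $c$ put
$$E^c_k=\sum_{A\ k\text{-cell}}(X^c_A)^2,\qquad B^c=\sum_kE^c_k,\qquad B^c_*=\sum_{\lambda,j}(X^c_{C_{\lambda,j}})^2 .$$
For example, if all vertices have color $c$, then $x^c\equiv\frac23$ and $E^c_k=2t_k\cdot\frac49\kappa_k^2=\frac89n_0\kappa_k$. In general $|x|\le1$ gives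
$$E^c_k\le2t_k\kappa_k^2=2n_0\kappa_k,\qquad B^c_*\le MR\Big(\frac N{MR}\Big)^2=\frac{N^2}{MR}.\tag{5}$$

**Lemma 5.** For each color $c$, with the superscript dropped, $\displaystyle|T(x)|\le\tfrac12\sqrt{RMB_*}\,\sum_kE_k\sqrt{t_k}$.

**Proof.** Group the triples by the two vertices in the smaller superparts. For $v\in A,\ w\in A'$ and a superpart $\rho>\mu$, the sum of $\zeta_{uvw}x_u$ over $u\in V^\rho$ is $f_\rho(\sigma_k(A,A'))$, where
$$f_\rho(j)=X_{C_{\rho,j}}-\frac1R\sum_iX_{C_{\rho,i}} .$$
Hence
$$T(x)=\sum_{k=\{(\lambda,a),(\mu,b)\}}\ \sum_{A,A'}X_AX_{A'}Z^k_{AA'},\qquad Z^k_{AA'}=\sum_{\rho>\mu}f_\rho(\sigma_k(A,A')),$$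
with $A,A'$ running over the $k$-cells of $V_{\lambda,a}$ and $V_{\mu,b}$. Each $f_\rho$ has sum zero, and $\|f_\rho\|_2^2\le\sum_jX_{C_{\rho,j}}^2$, because subtracting the mean does not increase the $\ell^2$ norm. By Lemma 3(ii) and Cauchy–Schwarz over $\rho$,
$$\|Z^k\|\le\sqrt{Rt_k}\sum_\rho\|f_\rho\|_2\le\sqrt{Rt_k}\,\sqrt M\,\Big(\sum_\rho\|f_\rho\|_2^2\Big)^{1/2}\le\sqrt{RMt_kB_*}.$$
Finally $\big|\sum_{A,A'}X_AX_{A'}Z^k_{AA'}\big|\le\|Z^k\|\,\big(\sum_AX_A^2\big)^{1/2}\big(\sum_{A'}X_{A'}^2\big)^{1/2}\le\frac12E_k\|Z^k\|$, since $E_k$ is the sum of the two sums of squares. Sum over $k$. $\blacksquare$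

Lemma 5 with (5) alone does not give an error $O(pN^2)$. Already for one $k$, inserting the upper bounds (5) in $\sqrt{RMB_*}\,E_k\sqrt{t_k}$ gives $2Nn_0^{3/2}\kappa_k^{1/2}$. Since $pN^2=N\cdot MLn_0/R=2304R^3Nn_0$, the ratio to $pN^2$ is $2(n_0\kappa_k)^{1/2}/(2304R^3)$, which is enormous as $n_0\ge R^{2\mathcal H+4}$. But the bound is large only when the energies $B$ and $B_*$ are both large. The random triples are still at our disposal, and we bias them so that colorings with large energy lose.

## 6. A quadratic penalty and its cost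

### 6.1 How a bias on pairs penalizes energy

Let $A$ be a set of vertices, and suppose every triple gets an extra weight $\frac1N$ for each pair of its vertices lying inside $A$. By (2), the quadratic part of the effect, obtained by summing over the third vertex and keeping the terms $x^c_vx^c_{v'}$ with $v,v'\in A$, is about
$$-\frac13\sum_c\sum_{\{v,v'\}\subset A}x^c_vx^c_{v'}=-\frac16\Big(\sum_c(X^c_A)^2-\frac23|A|\Big).$$
This is a negative multiple of the energy of $A$, and the diagonal costs us $\frac19|A|$. So if we use many blocks $A$ with weights, the total cost is of order $N$ times the total weight of the blocks containing a vertex. Our error budget is $O(pN^2)$, so the total weight per vertex must be $O(pN)$.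

We use the $k$-cells with a weight $w_1>0$ and the classes with a weight $w_*>0$. For $v\neq v'$ let
$$y_{vv'}=w_1\cdot\#\{k\in\mathcal K:v,v'\text{ lie in a common }k\text{-cell}\}+w_*\mathbf 1[v,v'\text{ lie in a common }C_{\lambda,j}].$$
In the toy type $\{0,\dots,8\}$ above, if exactly two pairs $k$ contained this type, with levels $1$ and $2$ (the level-$2$ cell being the whole type), then $y_{0,1}=2w_1+w_*$ and $y_{0,5}=w_1+w_*$.

A vertex lies in exactly $(M-1)L$ $k$-cells, one for each $k$ containing its type, and in one class. So the total weight per vertex is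
$$\Gamma=w_1(M-1)L+w_* .$$

### 6.2 Why the scales must be distinct

The penalty should beat $2|T|$. With $G_c=w_1B^c+w_*B^c_*$ we ask for $2|T(x^c)|\le\frac1{12}G_c$. By AM–GM,
$$\tfrac1{12}(w_1B+w_*B_*)\ge\tfrac16\sqrt{w_1w_*}\sqrt{BB_*},$$
and by Lemma 5 it is enough to have, for some number $\Lambda$,
$$\sum_kE_k\sqrt{t_k}\le\Lambda\,n_0\sqrt B\qquad\text{and}\qquad w_1w_*=36\Lambda^2RMn_0^2 .\tag{6}$$
Take $w_*=\frac NR$, which uses up half of a budget $\Gamma\le2pN$. Since $n_0=N/(ML)$ and $M=R$, the second condition of (6) gives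
$$w_1ML=\frac{36\Lambda^2RM\cdot ML\,n_0^2}{w_*}=\frac{36\Lambda^2RN^2}{L\,w_*}=\frac{36\Lambda^2R^2N}L ,$$
and this stays within $\frac NR$ if and only if
$$L\ge36\Lambda^2R^3 .\tag{7}$$

Try first the same level for all $k$, so $\kappa_k=\kappa$ and $t_k=t$. Then $\sum_kE_k\sqrt{t_k}=B\sqrt t$, and (6) asks for $\Lambda\ge\sqrt{Bt}/n_0$. If all vertices have color $c$, then $B^c=\frac89|\mathcal K|n_0\kappa$ and $Bt=\frac89|\mathcal K|n_0^2$. So $\Lambda^2\ge\frac89|\mathcal K|=\frac89\binom R2L^2$, and (7) would require $L\ge32\binom R2L^2R^3$, which is false for every $L\ge1$. With equal scales, then, this scheme breaks down at (7): the loss $\Lambda^2$ grows like $L^2$, while the budget allows only growth like $L$.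

Distinct scales repair this. A pair $k$ with small cells has small energy $E_k\le2n_0\kappa_k$, and a pair with large cells has small $t_k$. If no two pairs share a scale, only a bounded number of scales matter for a given $B$.

**Lemma 6.** If the levels $h_k$ are distinct, then for each color $\sum_kE_k\sqrt{t_k}\le8n_0\sqrt B$.

**Proof.** If $B=0$ both sides are $0$. Let $B>0$, and split at $\kappa_k=B/n_0$.

For $k$ with $\kappa_k\le B/n_0$, (5) gives $E_k\sqrt{t_k}\le2n_0\kappa_k\sqrt{n_0/\kappa_k}=2n_0^{3/2}\kappa_k^{1/2}$. These $\kappa_k$ are distinct elements of $\{gR^h\}$, so in decreasing order each is at most half the previous one, and the first is at most $B/n_0$. The terms sum to at most $2n_0^{3/2}(B/n_0)^{1/2}\sum_{i\ge0}2^{-i/2}\le7n_0\sqrt B$, since $\sum_{i\ge0}2^{-i/2}=2+\sqrt2<3.5$.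

For $k$ with $\kappa_k>B/n_0$, $\sqrt{t_k}=\sqrt{n_0/\kappa_k}\le n_0/\sqrt B$. These terms sum to at most $\frac{n_0}{\sqrt B}\sum_kE_k=n_0\sqrt B$. $\blacksquare$

So $\Lambda=8$, independent of $L$, and (7) becomes $L\ge2304R^3$. This is where the value of $L$ in Theorem 1 comes from.

### 6.3 The construction of $H$

Since $|\mathcal K|=\mathcal H$, we can and do assign **distinct** levels $h_k\in\{1,\dots,\mathcal H\}$. Fix
$$w_*=\frac NR,\qquad w_1=\frac{48^2RMn_0^2}{w_*}=\frac N{2304R^5};$$
the last equality uses $n_0=N/(2304R^4)$ and $48^2=2304$. Then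
$$\Gamma\le\frac N{2304R^5}\cdot R\cdot2304R^3+\frac NR=\frac{2N}R=2pN .\tag{8}$$
Also $0\le y_{vv'}\le\Gamma$, and $y_{vv'}=0$ unless $v,v'$ share a superpart, because cells and classes lie inside superparts.

For a triple $e$ let $Y_e=\frac1N\sum_{\{v,v'\}\subset e}y_{vv'}$. Let $\mathcal U$ be the set of triples not in $\mathcal S$, i.e. those with two vertices in a common superpart. Then $Y$ vanishes off $\mathcal U$, and $q_e=p+Y_e\le p+\frac{3\Gamma}N\le7p<1$ for $e\in\mathcal U$. Put each $e\in\mathcal U$ into $H''$ independently with probability $q_e$, and let $H=H'\cup H''$.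

On $\mathcal S$ we have $\mathbf 1[e\in H']=p+\zeta_e$, and on $\mathcal U$ the expectation of $\mathbf 1[e\in H'']$ is $p+Y_e$. Hence
$$F_H=pF_K+F_Y+F_\zeta+\big(F_{H''}-\mathbb EF_{H''}\big).\tag{9}$$

Lemma 2 bounds the first term. For the third, (4), Lemmas 5 and 6 and the choice of $w_1$ give
$$2|T(x^c)|\le8n_0\sqrt{RM}\sqrt{B^cB^c_*}=\tfrac16\sqrt{w_1w_*}\sqrt{B^cB^c_*}\le\tfrac1{12}(w_1B^c+w_*B^c_*),$$
because $\frac16\sqrt{w_1w_*}=\frac{48}6n_0\sqrt{RM}$. Therefore
$$F_\zeta\le\tfrac1{12}\sum_cG_c,\qquad G_c=w_1B^c+w_*B^c_* .\tag{10}$$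

## 7. The penalty term and the random term

Two effects were left out of Section 6.1: the penalty coefficient depends on $X_c$ and turns positive when a color class is too large, and vertices of different types have different total $y$-weight. Both have to be controlled.

**Lemma 7 (size of $G_c$).** $\displaystyle G_c\le\frac{pN^3}{432}.$

**Proof.** This bound will be used when some color is overrepresented. Since the levels are distinct, $\sum_k\kappa_k\le g\sum_{h=1}^{\mathcal H}R^h\le2gR^{\mathcal H}$, and by (5) $B^c\le4n_0gR^{\mathcal H}$. So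
$$w_1B^c\le\frac N{2304R^5}\cdot\frac{4N}{2304R^4}\cdot gR^{\mathcal H}\le\frac{N^2}{1000R}\,gR^{\mathcal H}\le\frac{pN^3}{1000},$$
using $N\ge gR^D\ge gR^{\mathcal H}$. Also $w_*B^c_*\le\frac NR\cdot\frac{N^2}{R^2}=\frac{pN^3}{R^2}\le\frac{pN^3}{961}$. Finally $\frac1{1000}+\frac1{961}<\frac1{432}$. $\blacksquare$

**Lemma 8.** With $r=2w_1gR^{\mathcal H}$, which satisfies $r\le NR^{\mathcal H-4}/1000$,
$$F_Y\le\sum_cG_c\Big(-\frac16+\frac{X_c}N\Big)+\frac r3\sum_c|X_c|+\Big(\frac23+\frac1{10}\Big)pN^2 .$$

**Proof.**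

**Step 1. Expand $F_Y$ by pairs.** The purpose is an exact formula. By definition $F_Y=\frac1N\sum_{\{v,v'\}}y_{vv'}\sum_{u\ne v,v'}(\mathbf 1[vv'u\text{ rainbow}]-\frac29)$. Extend the inner sum to all $u\in V$, using $\mathbf 1[\chi_v,\chi_{v'},\chi_u\text{ distinct}]-\frac29$. The terms $u=v$ and $u=v'$ contribute $-\frac29$ each, so the inner sum is the full sum plus $\frac49$. By (2), the full sum over $u$ equals
$$-\frac13\sum_c\big(Nx^c_vx^c_{v'}+(x^c_v+x^c_{v'})X_c\big)+2\sum_cx^c_vx^c_{v'}X_c .$$
With $P_c=\sum_{\{v,v'\}}y_{vv'}x^c_vx^c_{v'}$ and $Y_v=\sum_{v'\ne v}y_{vv'}$ we obtain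
$$F_Y=\sum_c\Big[-\frac13P_c+\frac2NX_cP_c-\frac1{3N}X_c\sum_vY_vx^c_v\Big]+\frac4{9N}\sum_{\{v,v'\}}y_{vv'} .\tag{11}$$

**Step 2. Complete the squares in $P_c$.** The purpose is to make $G_c$ appear. Expand each square in $G_c$. The off-diagonal terms give $2P_c$. The diagonal terms give $\delta_c=\Gamma\sum_v(x^c_v)^2$, since the blocks containing $v$ have total weight $\Gamma$. So $P_c=\frac12(G_c-\delta_c)$, and $\sum_c\delta_c=\frac23\Gamma N$. Hence
$$\sum_c\Big(-\frac13+\frac{2X_c}N\Big)P_c=\sum_cG_c\Big(-\frac16+\frac{X_c}N\Big)+\sum_c\delta_c\Big(\frac16-\frac{X_c}N\Big).$$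
As $X_c\ge-\frac N3$, the last sum is at most $\frac12\sum_c\delta_c=\frac13\Gamma N\le\frac23pN^2$, by (8).

**Step 3. The linear term.** The purpose is to see that $Y_v$ is nearly constant. We have $Y_v=Y_0+r_v$ with $Y_0=w_*\big(\frac N{MR}-1\big)\ge0$ from the classes and $r_v=w_1\sum_k(\kappa_k-1)$ from the cells, the sum over those $k$ that contain the type of $v$. So $0\le r_v\le2w_1gR^{\mathcal H}=r$. As $g\le R$,
$$r=\frac{2N}{2304R^5}\,gR^{\mathcal H}\le\frac{2N}{2304}R^{\mathcal H-4}\le\frac{NR^{\mathcal H-4}}{1000}.$$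
Since $\sum_vx_v^c=X_c$, the constant part of $Y_v$ contributes $-\frac{Y_0}{3N}Q\le0$. The rest is at most $\frac1{3N}\sum_c|X_c|\sum_vr_v|x_v^c|\le\frac r3\sum_c|X_c|$.

**Step 4. The last term of (11).** It equals $\frac4{9N}\cdot\frac12\sum_vY_v\le\frac29\max_vY_v\le\frac29\big(\frac{N^2}{R^3}+r\big)$. Here $\frac{N^2}{R^3}\le\frac{pN^2}{961}$, and $\frac r{pN^2}\le\frac{R^{\mathcal H-3}}{1000N}\le\frac1{1000}$ because $N\ge R^{2\mathcal H+4}$. So the term is at most $\frac1{10}pN^2$. Adding Steps 2, 3 and 4 proves the lemma. $\blacksquare$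

The random term uses Bernstein's inequality: if $Z$ is a sum of independent centered variables, each bounded by $1$ in absolute value, with total variance at most $\sigma^2$, then $\Pr(Z>t)\le\exp\big(-t^2/(2\sigma^2+\frac23t)\big)$.

**Lemma 9.** There is a choice of $H''$ with
$$F_{H''}(\chi)-\mathbb EF_{H''}(\chi)\le3pN^2\ \text{ for all }\chi,\qquad |H''|\le\tfrac72p^2N^3+3pN^2 .$$

**Proof.** We have $|\mathcal U|\le M\binom{N/M}2N\le\frac{N^3}{2R}$, so $\sum_{e\in\mathcal U}q_e\le7p\cdot\frac p2N^3=\frac72p^2N^3$. For fixed $\chi$,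
$$F_{H''}-\mathbb EF_{H''}=\sum_{e\in\mathcal U}(\mathbf 1[e\in H'']-q_e)(\mathbf 1[e\text{ rainbow}]-\tfrac29)$$
is a sum of independent centered variables bounded by $1$, of total variance at most $\sum_eq_e\le\frac72p^2N^3$. By Bernstein's inequality with $t=3pN^2$, the probability that it exceeds $3pN^2$ is at most
$$\exp\Big(-\frac{9p^2N^4}{7p^2N^3+2pN^2}\Big)=\exp\Big(-\frac{9N}{7+2R/N}\Big)\le e^{-1.2N},$$
since $2R/N\le\frac12$. The same computation, without the factor $\mathbf 1[e\text{ rainbow}]-\frac29$, gives $\Pr(|H''|>\mathbb E|H''|+3pN^2)\le e^{-1.2N}$, and $\mathbb E|H''|=\sum_{e\in\mathcal U} q_e\le\frac72p^2N^3$. There are $3^N$ colorings, and $(3^N+1)e^{-1.2N}<1$, because $\log3<1.1$ and $N$ is large, so that $e^{-0.1N}+e^{-1.2N}<1$. Hence with positive probability none of the bad events occurs. $\blacksquare$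

## 8. Proof of Theorem 1

Fix $H''$ as in Lemma 9.

**Step 1. Count the edges.** This shows that $H$ has density of order $p$. By Lemma 4,
$$m\ge|H'|=p\binom M3\Big(\frac NM\Big)^3=\frac{(R-1)(R-2)}{6R^2}pN^3\ge\frac{30\cdot29}{6\cdot31^2}pN^3\ge\frac18pN^3,$$
since $(1-\frac1R)(1-\frac2R)$ increases with $R$. In the other direction,
$$m\le\tfrac16pN^3+\tfrac72p^2N^3+3pN^2\le\Big(\frac16+\frac7{62}+\frac3N\Big)pN^3\le pN^3 .$$

**Step 2. Add the four bounds.** This isolates what still has to be absorbed. By (9), Lemma 2, Lemma 8, (10) and Lemma 9, for every $\chi$,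
$$F_H\le\Big[\sum_cG_c\big(-\tfrac16+\tfrac{X_c}N\big)-\tfrac{pN}{36}Q+\tfrac1{12}\sum_cG_c\Big]+\Big[\tfrac r3\sum_c|X_c|-\tfrac{pN}{36}Q\Big]+\Big(\tfrac19+\tfrac23+\tfrac1{10}+3\Big)pN^2,$$
where the term $-\frac{pN}{18}Q$ coming from $pF_K$ has been divided equally between the two brackets.

**Step 3. The first bracket is at most $0$.** Here the complete part of the decomposition protects us against unbalanced colorings. Since $Q=\sum_cX_c^2$, it is enough to show for each $c$ that
$$G_c\Big(-\frac16+\frac{X_c}N\Big)-\frac{pN}{36}X_c^2\le-\frac1{12}G_c .$$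
If $X_c\le\frac N{12}$, then $-\frac16+\frac{X_c}N\le-\frac1{12}$, and $G_c\ge0$. If $X_c>\frac N{12}$, then Lemma 7 gives $G_c\le\frac{pN^3}{432}=\frac{pN^2}{36}\cdot\frac N{12}\le\frac{pN^2}{36}X_c$. So $G_c\frac{X_c}N\le\frac{pN}{36}X_c^2$, and the left side is at most $-\frac16G_c\le-\frac1{12}G_c$.

**Step 4. The second bracket is at most $\frac1{10}pN^2$.** This controls the unequal weights $Y_v$. For each $c$, the maximum of $\frac r3\xi-\frac{pN}{36}\xi^2$ over real $\xi$ is $\frac{(r/3)^2}{4pN/36}=\frac{r^2}{pN}$. So the bracket is at most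
$$\frac{3r^2}{pN}\le3\cdot10^{-6}NR^{2\mathcal H-7}\le\frac1{10}pN^2,$$
by $r\le NR^{\mathcal H-4}/1000$ and $N\ge R^{2\mathcal H+4}$. This is the reason for the condition $D\ge2\mathcal H+4$.

**Step 5. Conclude.** Since $\frac19+\frac23+\frac1{10}+3+\frac1{10}<5$, (1) gives $\mathrm{surp}_3(H)\le\max_\chi F_H(\chi)\le5pN^2$. From $m\ge\frac18pN^3$ we get $m^{2/3}\ge\frac14p^{2/3}N^2$, so $5pN^2\le20p^{1/3}m^{2/3}=20R^{-1/3}m^{2/3}$. As $R$ can be an arbitrarily large prime, no $c_3>0$ works for all $3$-graphs, and the conjecture is false for $(r,k)=(3,3)$. $\blacksquare$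

## 9. Exact edge numbers: proof of Theorem 2

Theorem 1 gives $3$-graphs for special $N$ and does not prescribe $m$ exactly. We reach every large $m$ by disjoint unions.

**Step 1. Subadditivity.** The purpose is to control surplus under disjoint unions. If $H_1,H_2$ each have at least one edge, then
$$\mathrm{surp}_3(H_1\sqcup H_2)\le\mathrm{surp}_3(H_1)+\mathrm{surp}_3(H_2).$$
Indeed $F_{H_1\sqcup H_2}(\chi)$ is the sum of the values of $F_{H_1}$ and $F_{H_2}$ at the restrictions of $\chi$. Each of these is at most $\mathrm{surp}_3(H_i)$: this is the definition if the restriction uses all three colors, and a coloring missing a color cuts nothing, so it gives $-\frac29e(H_i)\le\mathrm{surp}_3(H_i)$.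

**Step 2. One piece of roughly the right size.** Fix a prime $R\ge31$. Let $D_0=2\mathcal H+4$, $N_*=2304R^{4+D_0}$ and $m_*=m_*(R)=pN_*^3$. Call $N=2304R^{4+D}g$ with $D\ge D_0$ and $1\le g\le R-1$ admissible. The admissible values start at $N_*$, and consecutive ones have ratio $\frac{g+1}g\le2$, or $\frac R{R-1}\le2$ when passing from $(D,R-1)$ to $(D+1,1)$.

Given $x\ge m_*$, take the largest admissible $N$ with $pN^3\le x$. The next admissible value is at most $2N$, so $pN^3\ge x/8$. The $3$-graph of Theorem 1 for this $N$ has at least $\frac18pN^3\ge\frac x{64}$ and at most $pN^3\le x$ edges, and surplus at most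
$$5pN^2=5p^{1/3}(pN^3)^{2/3}\le5p^{1/3}x^{2/3}.$$

**Step 3. Fill up to exactly $m$ edges.** Let $m\ge m_*$ and start with $x=m$. As long as $x\ge m_*$, add disjointly a $3$-graph from Step 2 and replace $x$ by the number of missing edges, which is at most $\frac{63}{64}x$ and at least $0$. When $x<m_*$, add $x$ disjoint edges, each contributing at most $\frac79$ to the surplus. The result has exactly $m$ edges, and before the $i$-th addition ($i\ge0$) we have $x\le(\frac{63}{64})^im$. So by Step 1
$$\mathrm{surp}_3\le5R^{-1/3}m^{2/3}\sum_{i\ge0}\Big(\frac{63}{64}\Big)^{2i/3}+m_*\le500R^{-1/3}m^{2/3}+m_*(R).\tag{12}$$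
Here $(1-\frac1{64})^{2/3}\le1-\frac23\cdot\frac1{64}=1-\frac1{96}$ by Bernoulli's inequality, so the sum is at most $96$, and $5\cdot96=480$.

**Step 4. Choose $R$ in terms of $m$.** The purpose is to make $R$ as large as possible while $m_*(R)$ stays negligible. We have $m_*(R)=2304^3R^{11+3D_0}$ with $D_0=2\mathcal H+4$ and $\mathcal H\le\frac12R^2\cdot2304^2R^6$. So $\log m_*(R)\le C_1R^8\log R$ with an absolute constant $C_1$. Also $m_*(R)$ increases with $R$ and tends to infinity, and $m_*(R)\ge R^R\ge e^R$, since $D_0\ge R$.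

For $m$ large let $R\ge31$ be the largest prime with $m_*(R)^2\le m$. Then $m\ge m_*$, so (12) applies. Moreover $R\le m_*(R)\le m^{1/2}$ gives $R^{1/3}\le m^{1/6}$, hence $m_*(R)\le m^{1/2}\le R^{-1/3}m^{2/3}$, and (12) gives $\mathrm{surp}_3\le501R^{-1/3}m^{2/3}$.

By Bertrand's postulate there is a prime $R'\in(R,2R)$, and by maximality $m_*(R')^2>m$. So
$$\log m\le2C_1(2R)^8\log(2R).$$
From $e^{2R}\le m_*(R)^2\le m$ we get $2R\le\log m$, so $\log(2R)\le\log\log m$. Therefore $R^8\ge\frac{\log m}{512C_1\log\log m}$, i.e. $R\ge c(\log m/\log\log m)^{1/8}$ with an absolute constant $c>0$. Inserting this,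
$$\mathrm{surp}_3(H)\le501R^{-1/3}m^{2/3}\le C\,m^{2/3}\Big(\frac{\log\log m}{\log m}\Big)^{1/24}.\qquad\blacksquare$$
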